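# Maps of the disc into finite-dimensional balls and the multipliers of $\mathcal D_a$: the threshold $a=\tfrac12$

## 1. Kernels, multipliers, the Pick property, interpolating points

Inner products are linear in the first variable.

**Definition (kernels and their spaces).** A reproducing kernel Hilbert space on a set $X$ is a Hilbert space $\mathcal H$ of functions on $X$ on which point evaluations are bounded. So there are $k_w\in\mathcal H$ with $f(w)=\langle f,k_w\rangle$, and the kernel is $k(z,w)=k_w(z)=\langle k_w,k_z\rangle$. It is positive semidefinite: $\sum_{i,l}\xi_i\bar\xi_l\,k(w_l,w_i)\ge 0$ for all finite families of points $w_i$ and scalars $\xi_i$. Conversely a positive semidefinite $k$ determines its space $\mathcal H(k)$. For two Hermitian kernels, $A\ge B$ means that $A-B$ is positive semidefinite.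

*Example.* The Hardy space $H^2$ on the disc $\mathbb D$ has kernel $\frac1{1-z\bar w}=\sum_n (z\bar w)^n$. More generally, if $a_n>0$ and $\sum a_n x^n$ converges for $|x|<1$, then $\sum a_n(z\bar w)^n$ is the kernel of the space of holomorphic $f$ on $\mathbb D$ with $\|f\|^2=\sum|\hat f(n)|^2/a_n<\infty$.

We use Aronszajn's theorem: if $k_1\le c\,k_2$, then $\mathcal H(k_1)\subset\mathcal H(k_2)$ and $\|f\|_{\mathcal H(k_2)}^2\le c\|f\|^2_{\mathcal H(k_1)}$. For instance $1\le\frac1{1-z\bar w}$, and the space of the kernel $1$, the constants, sits in $H^2$.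

**Definition (multipliers).** $\operatorname{Mult}(\mathcal H)$ is the algebra of functions $\varphi$ on $X$ with $\varphi f\in\mathcal H$ for all $f\in\mathcal H$. By the closed graph theorem $M_\varphi f=\varphi f$ is bounded. We put $\|\varphi\|=\|M_\varphi\|$, and $\operatorname{Mult}(\mathcal H)$ is a Banach algebra. We use:

1. $M_\varphi^*k_w=\overline{\varphi(w)}\,k_w$. Hence $|\varphi(w)|\le\|\varphi\|$ wherever $k_w\ne0$.
2. $\|\varphi\|\le1$ if and only if $(1-\varphi(z)\overline{\varphi(w)})\,k(z,w)\ge0$.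
3. If $1\in\mathcal H$, then $\operatorname{Mult}(\mathcal H)\subset\mathcal H$.

*Example.* $\operatorname{Mult}(H^2)=H^\infty$, with the supremum norm.

**Definition (Pick property).** $\mathcal H$ has the Pick property if, for distinct points $z_1,\dots,z_n$ and scalars $t_1,\dots,t_n$, positivity of the matrix $\big[(1-t_i\bar t_j)k(z_i,z_j)\big]$ implies that there is $\psi\in\operatorname{Mult}(\mathcal H)$ with $\|\psi\|\le1$ and $\psi(z_i)=t_i$. (Necessity is fact 2.) The *complete* Pick property is the same with matrix targets. We use only the scalar version. A textbook criterion says: if $k(\cdot,w_0)\equiv1$ for some $w_0$, $k$ has no zeros and $1-1/k\ge0$, then $\mathcal H(k)$ is a complete Pick space.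

*Example.* In $H^2$ take the points $0,z$ and targets $0,t$. The matrix $\begin{pmatrix}1&1\\1&\frac{1-|t|^2}{1-|z|^2}\end{pmatrix}$ is positive iff $|t|\le|z|$. This is the Schwarz lemma.

**Definition ($M$-interpolating points).** Distinct points $z_1,\dots,z_n$ are *$M$-interpolating* for $\operatorname{Mult}(\mathcal H)$ if for all $t_i$ with $|t_i|\le1$ there is a multiplier $\psi$ with $\|\psi\|\le M$ and $\psi(z_i)=t_i$.

*Example.* In $H^2$ the points $0,z$ are not $M$-interpolating when $M<1/|z|$: if $\psi(0)=0$, $\psi(z)=1$ and $\|\psi\|_\infty\le M$, the Schwarz lemma gives $1\le M|z|$.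

**Definition (the two families of spaces).** For $d\in\mathbb N$ let $\mathbb B_d$ be the open unit ball of $\mathbb C^d$. The Drury–Arveson space $H^2_d$ has kernel $K(z,w)=\frac1{1-\langle z,w\rangle}$ on $\mathbb B_d$. For $a\in(0,1)$ the weighted Dirichlet space $\mathcal D_a$ has kernel
$$k_a(z,w)=\frac1{(1-z\bar w)^a}=\sum_{n\ge0}a_n(z\bar w)^n,\qquad a_n=\frac{\Gamma(n+a)}{\Gamma(a)\,n!}\asymp(n+1)^{a-1},$$
so $\|f\|^2_{\mathcal D_a}=\sum|\hat f(n)|^2/a_n\asymp\sum(n+1)^{1-a}|\hat f(n)|^2$.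

*Examples.* $H^2_1=H^2$. In $H^2_2$, $\langle z,w\rangle^2$ contains the term $2z_1z_2\bar w_1\bar w_2$, so $\|z_1z_2\|^2=\frac12$. For $a=\frac12$, $(1-x)^{-1/2}=1+\frac12x+\frac38x^2+\cdots$, so $\|z\|^2=2$ and $\|z^2\|^2=\frac83$ in $\mathcal D_{1/2}$.

Three facts about these spaces. First, the constant $1$ has norm $1$ in all of them, so multipliers belong to the space.

Second, coordinate functions are multipliers of $H^2_d$ of norm at most $1$, because
$$\frac{1-z_j\bar w_j}{1-\langle z,w\rangle}=1+\frac{\sum_{i\ne j}z_i\bar w_i}{1-\langle z,w\rangle}\ge0.$$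

Third, all of them are complete Pick spaces. For $H^2_d$, $1-1/K=\langle z,w\rangle\ge0$. For $\mathcal D_a$ use the binomial series
$$(1-x)^a=1-\sum_{n\ge1}c_nx^n=\sum_{n\ge1}c_n(1-x^n),\qquad c_n=\frac an\prod_{m=1}^{n-1}\Big(1-\frac am\Big)>0,\quad\sum_{n\ge1} c_n=1,\tag{1}$$
valid for $|x|\le1$ (let $x\to1^-$ to get $\sum c_n=1$). It gives $1-1/k_a=\sum c_n(z\bar w)^n\ge0$. Since $\prod_{m<n}(1-\frac am)\le\exp(-a\sum_{m<n}\frac1m)\le n^{-a}$, we have $c_n\le an^{-1-a}$. In fact $c_n\asymp n^{-1-a}$. For $a=\frac12$ we have $c_1=\frac12$, $c_2=\frac18$, $c_3=\frac1{16}$.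

Throughout, $m$ is normalized arc length on $\mathbb T$, and $C,c>0$ depend only on $a$ (and on exponents $\tau,\theta$ chosen later in terms of $a$). They may change from line to line.

## 2. Realizing $\operatorname{Mult}(\mathcal D_a)$ by composition from a finite-dimensional ball

The question, posed in connection with Michael Hartz, "Embedding dimension of the Dirichlet space", arXiv:2107.12941 (2021), is this.

*Let $a\in(0,1)$. Do there exist $d\in\mathbb N$ and a map $b:\mathbb D\to\mathbb B_d$ such that $\varphi\mapsto\varphi\circ b$ is a surjective homomorphism $\operatorname{Mult}(H^2_d)\to\operatorname{Mult}(\mathcal D_a)$?*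

That is, every $\varphi\circ b$ must be a multiplier of $\mathcal D_a$, and every multiplier of $\mathcal D_a$ must arise in this way. For a map $b$ into a ball write
$$K_b(z,w)=\frac1{1-\langle b(z),b(w)\rangle}.$$
It is a known result that for no $a\in(0,1)$ and finite $d$ can $K_b=k_a$ hold exactly. The question leaves more room, since equality is not required. The answer depends on $a$: it is yes exactly when $a>\frac12$.

**Theorem A.** Let $0<a\le\frac12$. There are no $d\in\mathbb N$ and $b:\mathbb D\to\mathbb B_d$ such that $\varphi\mapsto\varphi\circ b$ is a surjective homomorphism $\operatorname{Mult}(H^2_d)\to\operatorname{Mult}(\mathcal D_a)$.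

**Theorem B.** Let $\frac12<a<1$ and $0<\varepsilon_0<1$. There are $d\in\mathbb N$ and a holomorphic $b:\mathbb D\to\mathbb B_d$, continuous on $\overline{\mathbb D}$ with $|b|=1$ on $\mathbb T$, such that
$$(1-\varepsilon_0)\,k_a\le\tfrac13K_b\le(1+\varepsilon_0)\,k_a\quad\text{as kernels on }\mathbb D.\tag{2}$$
Consequently $\varphi\mapsto\varphi\circ b$ is a surjective homomorphism $\operatorname{Mult}(H^2_d)\to\operatorname{Mult}(\mathcal D_a)$. With $q=\sqrt{(1+\varepsilon_0)/(1-\varepsilon_0)}$ we have $\|\varphi\circ b\|\le q\|\varphi\|$, and every $\psi\in\operatorname{Mult}(\mathcal D_a)$ is $\varphi\circ b$ for some $\varphi$ with $\|\varphi\|\le q\|\psi\|$.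

## 3. Comparable kernels suffice, and three maps computed by hand

We first show that a two-sided comparison of kernels is enough, so that we know what to look for.

**Lemma 1.** Let $b:\mathbb D\to\mathbb B_d$ be holomorphic and injective. Then $\varphi\mapsto\varphi\circ b$ maps the closed unit ball of $\operatorname{Mult}(H^2_d)$ onto the closed unit ball of $\operatorname{Mult}(\mathcal H(K_b))$.

*Proof.* If $\|\varphi\|\le1$, then $(1-\varphi(x)\overline{\varphi(y)})\frac1{1-\langle x,y\rangle}\ge0$ on $\mathbb B_d$. Put $x=b(z)$, $y=b(w)$: by fact 2, $\varphi\circ b$ has norm at most $1$ in $\operatorname{Mult}(\mathcal H(K_b))$.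

Conversely let $\psi$ have norm at most $1$ in $\operatorname{Mult}(\mathcal H(K_b))$. Functions in $\mathcal H(K_b)$ are locally uniform limits of combinations of the functions $K_b(\cdot,w)$, hence holomorphic. Since $\psi K_b(\cdot,w)\in\mathcal H(K_b)$ and $K_b(\cdot,w)$ has no zeros, $\psi$ is holomorphic. Let $z_1,z_2,\dots$ be distinct points forming a dense set in $\mathbb D$. The points $b(z_i)$ are distinct and $[(1-\psi(z_i)\overline{\psi(z_j)})K(b(z_i),b(z_j))]_{i,j\le n}\ge0$. So the Pick property gives $\varphi_n$ in the unit ball of $\operatorname{Mult}(H^2_d)$ with $\varphi_n(b(z_i))=\psi(z_i)$ for $i\le n$. The $\varphi_n$ are holomorphic (they lie in $H^2_d$) and bounded by $1$. By Montel's theorem a subsequence converges locally uniformly on $\mathbb B_d$ to some $\varphi$. The inequality $(1-\varphi_n(x)\overline{\varphi_n(y)})K(x,y)\ge0$ passes to the limit, so $\|\varphi\|\le1$. Finally $\varphi\circ b=\psi$ on a dense set, hence everywhere. $\square$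

**Lemma 2.** Let $b:\mathbb D\to\mathbb B_d$ be holomorphic and $c_1k_a\le K_b\le c_2k_a$ with $c_1,c_2>0$. Then $\varphi\mapsto\varphi\circ b$ is a surjective homomorphism $\operatorname{Mult}(H^2_d)\to\operatorname{Mult}(\mathcal D_a)$. With $q=\sqrt{c_2/c_1}$, $\|\varphi\circ b\|\le q\|\varphi\|$, and each $\psi$ has a preimage of norm at most $q\|\psi\|$.

*Proof.* By Aronszajn's theorem $\mathcal H(K_b)=\mathcal D_a$ as sets, $\|f\|^2_{\mathcal D_a}\le c_2\|f\|^2_{\mathcal H(K_b)}$ and $\|f\|^2_{\mathcal H(K_b)}\le c_1^{-1}\|f\|^2_{\mathcal D_a}$. So the two spaces have the same multipliers. From $\|\psi f\|^2_{\mathcal D_a}\le c_2\|\psi f\|^2_{\mathcal H(K_b)}\le c_2\|\psi\|^2_{\operatorname{Mult}(\mathcal H(K_b))}c_1^{-1}\|f\|^2_{\mathcal D_a}$ and the symmetric computation, the two multiplier norms differ by a factor at most $q$ in each direction. The map $b$ is injective: if $b(z)=b(w)$, then $K_b(\cdot,z)=K_b(\cdot,w)$, so all functions of $\mathcal H(K_b)=\mathcal D_a$ agree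 at $z$ and $w$, and $\mathcal D_a$ contains the identity function. Now apply Lemma 1. $\square$

With $c_1=3(1-\varepsilon_0)$ and $c_2=3(1+\varepsilon_0)$, (2) implies the rest of Theorem B. So Theorem B is reduced to constructing $b$ with (2).

*The endpoint $a=1$.* It is outside our range, but there $k_1=\frac1{1-z\bar w}$, and $b(z)=z$, $d=1$ works.

*Infinitely many coordinates.* By (1), $k_a=\frac1{1-\langle\beta(z),\beta(w)\rangle}$ exactly, where $\beta(z)=(\sqrt{c_n}\,z^n)_{n\ge1}$ lies in the unit ball of $\ell^2$. So the whole difficulty is that $d$ must be finite.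

*Two monomials.* Let $b(z)=(z,z^2)/\sqrt2$. With $x=z\bar w$, $1-\frac{x+x^2}2=(1-x)(1+\frac x2)$, so
$$K_b=\frac{2/3}{1-x}+\frac{1/3}{1+x/2}=\sum_n\Big(\tfrac23+\tfrac13(-\tfrac12)^n\Big)x^n .$$
The coefficients lie in $[\frac12,1]$, so $\mathcal H(K_b)=H^2$ with an equivalent norm, and by Lemma 1 the image of the composition map is exactly $H^\infty$. This is not $\operatorname{Mult}(\mathcal D_a)$ for any $a\in(0,1)$. Indeed $f=\sum_jj^{-2}z^{n_j}\in H^\infty$, but for strictly increasing $n_j\ge j^{4/(1-a)}$ we have $\sum_jn_j^{1-a}j^{-4}=\infty$, so $f\notin\mathcal D_a\supset\operatorname{Mult}(\mathcal D_a)$. The map $b$ reaches the sphere too regularly: $1-|b|^2\asymp1-|z|^2$, while a comparison with $k_a$ requires $1-|b|^2\asymp(1-|z|^2)^a$.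

*A guess for the threshold.* Put $h=1-r^2$. If $b$ is holomorphic with $\sum|\hat b(n)|^2=1$, the mean of $1-|b|^2$ over $|z|=r$ is $\sum|\hat b(n)|^2(1-r^{2n})$. To make it of size $h^a$ it is natural to take $|\hat b(n)|^2\approx n^{-1-a}$, as $\beta$ does. But the finitely many coordinates $b_j$ must be multipliers, hence in $\mathcal D_a$. So $\sum_nn^{1-a}|\hat b(n)|^2$ must converge, and for $n^{-1-a}$ this is $\sum n^{-2a}<\infty$, that is, $a>\frac12$. For $\beta$ each single coordinate is in $\mathcal D_a$, and no such sum is needed. Theorem A makes this guess rigorous.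

## 4. Interpolating points and Gram matrices

For points $z_i$ put $\hat k_i=k_{z_i}/\|k_{z_i}\|$ and let $G_{ij}=k(z_i,z_j)/\sqrt{k(z_i,z_i)k(z_j,z_j)}$ be the Gram matrix.

**Lemma 3.** (a) If $(z_i)$ is $M$-interpolating, then $\sum|f(z_i)|^2/k(z_i,z_i)\le M^2\|f\|^2$ for all $f\in\mathcal H$. (b) If $\mathcal H$ is a complete Pick space and $\mu_1I\le G\le\mu_2I$ with $\mu_1>0$, then $(z_i)$ is $\sqrt{\mu_2/\mu_1}$-interpolating.

*Proof.* (a) For signs $t_i=\pm1$ take $\psi$ with $\|\psi\|\le M$, $\psi(z_i)=t_i$. Then $M_\psi^*\hat k_i=t_i\hat k_i$. Apply $M_\psi^*$ to $\sum t_ic_i\hat k_i$: since $t_i^2=1$, $\|\sum c_i\hat k_i\|\le M\|\sum t_ic_i\hat k_i\|$. Square and average over all signs. The cross terms on the right cancel and $\|\sum c_i\hat k_i\|^2\le M^2\sum|c_i|^2$. So $c\mapsto\sum c_i\hat k_i$ has norm at most $M$, and so has its adjoint $f\mapsto(\langle f,\hat k_i\rangle)_i=(f(z_i)/\sqrt{k(z_i,z_i)})_i$.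

(b) The points are distinct, since $G$ is invertible. Let $|t_i|\le1$, $T=\operatorname{diag}(t_i)$. Then $\frac{\mu_2}{\mu_1}G\ge\mu_2I$ and $TGT^*\le\mu_2TT^*\le\mu_2I$. Hence $\big[(\frac{\mu_2}{\mu_1}-t_i\bar t_j)G_{ij}\big]\ge0$. Rescaling rows and columns replaces $G_{ij}$ by $k(z_i,z_j)$, and the Pick property applied to the targets $t_i\sqrt{\mu_1/\mu_2}$ gives the multiplier. $\square$

We use (a) with $f=1$: it says $\sum_i1/k(z_i,z_i)\le M^2$, which bounds how many interpolating points can lie near the boundary. For example, for the points $0,z$ in $\mathcal D_a$, $z\ne0$, the off-diagonal Gram entry is $g=(1-|z|^2)^{a/2}$, so by (b) they are $\sqrt{(1+g)/(1-g)}$-interpolating.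

## 5. Theorem A: the mean of $1-|b|^2$ is squeezed

Let $a\in(0,1)$ and suppose that $b$ induces a surjection. Point evaluations on multiplier algebras are continuous. So if $\varphi_n\to\varphi$ and $\varphi_n\circ b\to\psi$ in norm, then $\psi=\varphi\circ b$, and the closed graph theorem makes the map bounded. With the open mapping theorem, there is $C_0$ such that
$$\|\varphi\circ b\|\le C_0\|\varphi\|,\qquad\text{and each }\psi\in\operatorname{Mult}(\mathcal D_a)\text{ is }\varphi\circ b\text{ with }\|\varphi\|\le C_0\|\psi\|.$$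
Coordinate functions are multipliers, so $b_j\in\operatorname{Mult}(\mathcal D_a)\subset\mathcal D_a$. Hence $b$ is holomorphic, and **because $d<\infty$** we may add over $j$:
$$\sum_n(n+1)^{1-a}|\hat b(n)|^2<\infty.\tag{3}$$

Interpolation moves in both directions. If the $z_i$ are $M$-interpolating for $\operatorname{Mult}(\mathcal D_a)$, lift the interpolating multipliers: the points $b(z_i)$ take arbitrary prescribed values, so they are distinct, and they are $C_0M$-interpolating for $\operatorname{Mult}(H_d^2)$. If the $b(z_i)$ are distinct and $M$-interpolating for $\operatorname{Mult}(H^2_d)$, compose: the $z_i$ are $C_0M$-interpolating for $\operatorname{Mult}(\mathcal D_a)$.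

Put $u=1-|b|^2\in(0,1]$ and $U_r=\int_{\mathbb T}u(r\zeta)\,dm(\zeta)\in(0,1]$. The plan is: $U_r\to0$ (Step 1), $U_r\ge c(1-r^2)^a$ (Step 2), $U_r=o((1-r^2)^{1-a})$ (Step 3).

**Step 1: $U_r\to0$ and $|b|=1$ a.e. on $\mathbb T$.** The purpose is to express $U_r$ through Fourier coefficients. Fix $N\ge2$, $\omega=e^{2\pi i/N}$, and take the points $r\zeta\omega^j$, $1\le j\le N$. Their Gram matrix in $\mathcal D_a$ has off-diagonal entries $(1-r^2)^a(1-r^2\omega^l)^{-a}$ with $\omega^l\ne1$, which tend to $0$ as $r\to1$, independently of $\zeta$. So for $r\ge r_N$ the off-diagonal row sums are at most $\frac12$ in modulus, $\frac12I\le G\le\frac32I$, and the points are $\sqrt3$-interpolating by Lemma 3(b). Then the $b(r\zeta\omega^j)$ are $\sqrt3C_0$-interpolating for $\operatorname{Mult}(H^2_d)$. Lemma 3(a) with $f=1$ gives $\sum_ju(r\zeta\omega^j)\le3C_0^2$. Integrate in $\zeta$: $U_r\le3C_0^2/N$ for $r\ge r_N$. Since $N$ is arbitrary, $U_r\to0$. By bounded convergence along radii,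 $\int(1-|b|^2)\,dm=0$ for the boundary values, so $|b|=1$ a.e. on $\mathbb T$. Hence $\sum|\hat b(n)|^2=1$, and as $\int|b(r\zeta)|^2dm=\sum|\hat b(n)|^2r^{2n}$,
$$U_r=\sum_n|\hat b(n)|^2(1-r^{2n}).\tag{4}$$

**Step 2: $U_r\ge c(1-r^2)^a$ with $c>0$ independent of $r$.** By Lemma 3(a) with $f=1$ in $\mathcal D_a$, it suffices to find about $1/U_r$ points on $|z|=r$ that are interpolating with a bound independent of $r$. By composing, it suffices that their images under $b$ are so for $H^2_d$. Equally spaced points, as in Step 1, are the natural first try. But now the Gram matrix that matters is that of the points $b(z_i)$ in $H^2_d$, and we know nothing about $\langle b(z),b(w)\rangle$ for individual pairs. We do know an average, so we choose the points at random.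

*The average.* Write $K=K_b$. Since $|\langle b(z),b(w)\rangle|<1$, $\operatorname{Re}K>\frac12>0$. As $K$ is holomorphic in $z$ and antiholomorphic in $w$, the mean value property gives $\iint K(r\zeta,r\eta)\,dm\,dm=K(0,0)=:\kappa_0$.

*The choice of points.* Let $E=\{\zeta\in\mathbb T:u(r\zeta)\le2U_r\}$. By Markov's inequality $m(E)\ge\frac12$. Let $N=\lceil1/U_r\rceil\le2/U_r$. Draw $\zeta_1,\dots,\zeta_N$ independently with law $m|_E/m(E)$. Because $\operatorname{Re}K>0$, the expectation of $\sum_{i\ne j}\operatorname{Re}K(r\zeta_i,r\zeta_j)$ is at most $N^2\kappa_0/m(E)^2\le4\kappa_0N^2$. Fix a choice for which the sum is at most $4\kappa_0N^2$. Fewer than $N/2$ indices $i$ can have $\sum_{j\ne i}\operatorname{Re}K(r\zeta_i,r\zeta_j)>8\kappa_0N$. So there is a set $I$ of at least $N/2$ indices with $\sum_{j\ne i}\operatorname{Re}K(r\zeta_i,r\zeta_j)\le8\kappa_0N$ for $i\in I$.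

*The upper bound for the Gram matrix.* Let $z_i=r\zeta_i$, $u_i=u(z_i)\le2U_r$, and $G_{ij}=\sqrt{u_iu_j}\,K(z_i,z_j)$ for $i,j\in I$. This is the Gram matrix of the normalized kernels of $H^2_d$ at the $b(z_i)$, so $G\ge0$ and $G_{ii}=1$. The entrywise real part $\operatorname{Re}G$ is symmetric with nonnegative entries and row sums at most
$$1+2U_r\cdot8\kappa_0N\le L:=1+32\kappa_0 .$$
Hence for real $x$, $\langle(\operatorname{Re}G)x,x\rangle\le\sum_{i,j}\operatorname{Re}G_{ij}\frac{x_i^2+x_j^2}2\le L|x|^2$. For real $x$ also $\langle Gx,x\rangle=\langle(\operatorname{Re}G)x,x\rangle$, because the left side is real. For a complex vector $x+iy$ with $x,y$ real, $G\ge0$ gives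
$$\langle G(x+iy),x+iy\rangle\le2\langle Gx,x\rangle+2\langle Gy,y\rangle\le2L(|x|^2+|y|^2).$$
So $0\le G\le2L\,I$.

*The missing lower bound.* Lemma 3(b) also needs $G\ge\mu_1I$, and nothing so far excludes small eigenvalues: the images of two of the points could even coincide, and $\begin{pmatrix}1&1\\1&1\end{pmatrix}$ satisfies an upper bound but is singular. We control sums of $\operatorname{Re}G_{ij}$ but not the imaginary parts, so thinning out the points to make row sums small is not available either. What repairs this is the paving theorem (Marcus–Spielman–Srivastava, *Interlacing families II*, Ann. of Math. 182 (2015)):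

> For each $\epsilon>0$ there is $p=p(\epsilon)\in\mathbb N$ such that for every complex Hermitian matrix $T$ with zero diagonal, of any size, the index set can be partitioned into $p$ sets on each of which the principal submatrix has norm at most $\epsilon\|T\|$.

*The lower bound.* The matrix $T=G-I$ is Hermitian with zero diagonal and $\|T\|\le2L$. Pave with $\epsilon=\frac1{4L}$ and take the largest set $\sigma$ of the partition. Then $|\sigma|\ge|I|/p\ge N/(2p)$ with $p=p(L)$, and $\|G_\sigma-I\|\le\frac12$, i.e. $\frac12I\le G_\sigma\le\frac32I$.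

*Conclusion of the step.* $G_\sigma$ is invertible, so the $b(z_i)$, $i\in\sigma$, are distinct. By Lemma 3(b) they are $\sqrt3$-interpolating for $\operatorname{Mult}(H^2_d)$, so the $z_i$, $i\in\sigma$, are $\sqrt3C_0$-interpolating for $\operatorname{Mult}(\mathcal D_a)$. Lemma 3(a) with $f=1$ gives $|\sigma|(1-r^2)^a\le3C_0^2$. Since $|\sigma|\ge\frac1{2pU_r}$,
$$U_r\ge\frac{(1-r^2)^a}{6pC_0^2},$$
and $p,C_0$ do not depend on $r$.

**Step 3: the upper bound from $b_j\in\mathcal D_a$, and the conclusion.** With $h=1-r^2$, $1-r^{2n}\le\min(1,nh)$. By (4),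
$$U_r\le h^{1-a}\sum_{n\ge1}n^{1-a}|\hat b(n)|^2\,\frac{\min(1,nh)}{(nh)^{1-a}} .$$
The quotient is at most $1$ (it is $(nh)^a$ if $nh\le1$ and $(nh)^{a-1}$ if $nh\ge1$) and tends to $0$ for fixed $n$ as $h\to0$. By (3) and dominated convergence, $U_r=o(h^{1-a})$. With Step 2, $h^a=o(h^{1-a})$, i.e. $h^{2a-1}\to0$ as $h\to0$. This forces $a>\frac12$, and Theorem A is proved. $\square$

## 6. What a good $b$ must look like: truncation and stacking fail

Let now $\frac12<a<1$. The computation above tells us what to build. A truncation of $\beta$, even after normalization, cannot work: for $b=(\sqrt{c_n/\sigma_N}\,z^n)_{n\le N}$ with $\sigma_N=\sum_{n\le N}c_n$ we have $1-|b(z)|^2=\sum_{n\le N}\frac{c_n}{\sigma_N}(1-|z|^{2n})\le N(1-|z|^2)$, so $U_r\le Nh$, against Step 2. All frequencies are needed, in finitely many coordinates.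

A better try starts from the observation that inside a block $A^k\le n<A^{k+1}$ the frequencies may be rounded to a grid of step $A^{k-1}$. Then each block needs only about $A^2$ monomials, collected in a vector $v_k(z)\in\mathbb C^\nu$ with $\nu=A^2-A$ for every $k$. The obvious way to use only $\nu$ coordinates is to stack the blocks: $F=\sum_kv_k$. Then
$$|F|^2=\sum_k|v_k|^2+2\operatorname{Re}\sum_{k>l}\langle v_k,v_l\rangle\quad\text{on }\mathbb T .$$
The cross terms have mean zero on $\mathbb T$ (different blocks have disjoint frequencies). At $z=1$ they are nonnegative, and positive if every block fills the coordinates from the first one on. So $|F(1)|^2$ exceeds the mean of $|F|^2$, and the continuous function $|F|$ is not constant on $\mathbb T$. After scaling $F$ into the ball, $|F|<1$ on an arc, and Step 1 rules this out.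

The way past this is to *rotate* each new block, pointwise on $\mathbb T$, so that it becomes orthogonal to what has been built: add $U_jv_j$ with $U_j(\zeta)$ unitary, instead of $v_j$. Such a rotation cannot be analytic in general, but it need not be. If its entries are trigonometric polynomials of degree smaller than the lowest frequency of $v_j$, then $U_jv_j$ is still an analytic polynomial. To keep the degrees small we leave gaps: we use every second block, and treat the even and odd blocks separately. (With consecutive blocks the degrees $A^{i+1}$, $i<k$, add up to $\frac{A(A^k-1)}{A-1}\ge A^k$ for $k\ge1$, and the degree count fails.)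

## 7. Constructing the map by rotated blocks

The construction works for all $a\in(0,1)$.

**Proposition 4.** For every integer $A\ge2$ there are $d\in\mathbb N$ and $\Phi:\overline{\mathbb D}\to\mathbb C^d$ with components in the disc algebra, $|\Phi|^2=3$ on $\mathbb T$, and
$$\big|\,3-\langle\Phi(z),\Phi(w)\rangle-(1-z\bar w)^a\big|\le CA^{-a/2}|z-w|^a\qquad(z,w\in\mathbb T),$$
where $C$ does not depend on $A$.

*Proof.* For $z=w$ both sides vanish. So let $z,w\in\mathbb T$, $z\ne w$, and $\delta=|z-w|\le2$.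

**Step 1: rounding the frequencies.** This step gives vectors of bounded dimension. Let $B_k=[A^k,A^{k+1})\cap\mathbb Z$, $k\ge0$, and $\beta_k=\sum_{n\in B_k}c_n$. By $c_n\le an^{-1-a}$, $\beta_k\le CA^{-ka}$, and $\sum_k\beta_k=1$. Let $q_0=1$, $q_k=A^{k-1}$ for $k\ge1$, and $n'=q_k\lfloor n/q_k\rfloor$ for $n\in B_k$. As $q_k$ divides $A^k$, $A^k\le n'\le n<A^{k+1}$, so $n'\in B_k$. There are at most $\nu=A^2-A$ values of $n'$ on $B_k$: exactly $(A^{k+1}-A^k)/A^{k-1}$ for $k\ge1$, and $A-1$ for $k=0$. Let $v_k(z)\in\mathbb C^\nu$ have the entries $\gamma_{k,p}^{1/2}z^p$, padded by zeros, where $p$ runs over these values and $\gamma_{k,p}=\sum_{n\in B_k,\,n'=p}c_n$. Then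
$$\langle v_k(z),v_k(w)\rangle=\sum_{n\in B_k}c_n(z\bar w)^{n'},\qquad|v_k|^2=\beta_k\text{ on }\mathbb T.$$
Let $x=z\bar w$. Then $|1-x|=\delta$, so $|x^n-x^{n'}|\le\min(2,|n-n'|\delta)\le\min(2,q_k\delta)$, and $n=n'$ for $k=0$. By (1),
$$\Big|\sum_k\big(\beta_k-\langle v_k(z),v_k(w)\rangle\big)-(1-z\bar w)^a\Big|=\Big|\sum_nc_n(x^n-x^{n'})\Big|\le\sum_{k\ge1}CA^{-ka}\min(2,A^{k-1}\delta)\le CA^{-a}\delta^a.\tag{5}$$
For the last inequality put $t=A^{k-1}\delta$. The terms are $CA^{-a}\delta^a\,t^{-a}\min(2,t)$, and $t$ runs through a geometric progression of ratio $A\ge2$. The terms with $t\le1$ are at most $t^{1-a}$ and those with $t>1$ at most $2t^{-a}$ (times the prefactor), and both geometric series have bounded sums.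

**Step 2: the rotations.** The purpose is to add the blocks orthogonally in a fixed space. Fix $g\in\{0,1\}$, put $k_j=2j+g$ for $j\ge0$, and write $v_j,\beta_j$ for $v_{k_j},\beta_{k_j}$. Regard $v_j\in\mathbb C^\nu\subset\mathbb C^{1+\nu}=\mathbb Ce_0\oplus\mathbb C^\nu$. Let $S_0=1$, $S_{j+1}=S_j+\beta_j$, so $1\le S_j\le2$. Put $\alpha_j=\sqrt{S_j/S_{j+1}}$ and $y_j=v_j/\sqrt{S_{j+1}}$, so that $\alpha_j^2+|y_j|^2=1$ on $\mathbb T$. On $\mathbb T$ define
$$W_j=\begin{pmatrix}\alpha_j&-y_j^*\\y_j&I-\frac{y_jy_j^*}{1+\alpha_j}\end{pmatrix},\qquad U_0=I,\quad U_{j+1}=U_jW_j,\qquad F_j=\sqrt{S_j}\,U_je_0 .$$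

*$W_j$ is unitary on $\mathbb T$.* Drop $j$. The first column $(\alpha,y)$ is a unit vector. For $x\in\mathbb C^\nu$, $W(0,x)=\big(-y^*x,\;x-\frac{y\,y^*x}{1+\alpha}\big)$. Using $|y|^2/(1+\alpha)=1-\alpha$,
$$\langle W(0,x),(\alpha,y)\rangle=y^*x\,\big(-\alpha+1-(1-\alpha)\big)=0,$$
$$|W(0,x)|^2=|x|^2+|y^*x|^2\Big(1-\frac2{1+\alpha}+\frac{1-\alpha}{1+\alpha}\Big)=|x|^2 .$$
So $W$ is isometric on both summands, and their images are orthogonal.

*The recursion.* Since $W_je_0=\alpha_je_0+y_j$,
$$F_{j+1}=\sqrt{S_{j+1}}\,U_j(\alpha_je_0+y_j)=U_j(\sqrt{S_j}\,e_0+v_j)=F_j+U_jv_j,\qquad|F_j|^2=S_j\text{ on }\mathbb T.\tag{6}$$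

*Analyticity.* The frequencies of $y_i$ lie in $B_{k_i}$, so all entries of $W_i$ are trigonometric polynomials of degree less than $A^{k_i+1}$. The entries of $U_j=W_0\cdots W_{j-1}$ have degree at most
$$\sum_{i<j}A^{2i+g+1}<A^{k_j}\frac A{A^2-1}<A^{k_j}.$$
Since $v_j$ has only frequencies at least $A^{k_j}$, $U_jv_j$ is an analytic polynomial. On $\mathbb T$, $|U_jv_j|=\sqrt{\beta_j}\le CA^{-k_ja/2}$ is summable, so $F_j=e_0+\sum_{i<j}U_iv_i$ converges uniformly on $\overline{\mathbb D}$ (maximum principle) to some $F=F^{(g)}$ with components in the disc algebra, and $|F|^2=S_\infty:=1+\sum_j\beta_j$ on $\mathbb T$.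

**Step 3: what the rotations cost.** We compare $\langle F(z),F(w)\rangle$ with $\sum_j\langle v_j(z),v_j(w)\rangle$. Let $\omega_j=\|U_j(z)-U_j(w)\|$ and $V=U_j(w)^*U_j(z)$, so $\|V-I\|=\omega_j$. By (6), $\langle F_{j+1}(z),F_{j+1}(w)\rangle=\langle V(\sqrt{S_j}e_0+v_j(z)),\sqrt{S_j}e_0+v_j(w)\rangle$ and $\langle F_j(z),F_j(w)\rangle=S_j\langle Ve_0,e_0\rangle$. Since $v_j\perp e_0$, the difference equals
$$\langle Vv_j(z),v_j(w)\rangle+\sqrt{S_j}\langle(V-I)e_0,v_j(w)\rangle+\sqrt{S_j}\langle(V-I)v_j(z),e_0\rangle .$$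
It differs from $\langle v_j(z),v_j(w)\rangle$ by at most $\beta_j\omega_j+2\sqrt2\sqrt{\beta_j}\,\omega_j\le CA^{-k_ja/2}\omega_j$. Sum over $j$, starting from $\langle F_0(z),F_0(w)\rangle=1$:
$$\Big|S_\infty-\langle F(z),F(w)\rangle-\sum_j\big(\beta_j-\langle v_j(z),v_j(w)\rangle\big)\Big|\le C\sum_jA^{-k_ja/2}\omega_j.\tag{7}$$

**Step 4: estimating $\omega_j$.** Put $\Delta y=y_i(z)-y_i(w)$. The matrix $\begin{pmatrix}0&-\Delta y^*\\\Delta y&0\end{pmatrix}$ has norm $|\Delta y|$. The lower right block of $W_i$ changes by at most $2|\Delta y|$ in norm, as $|y_i|\le1$. So $\|W_i(z)-W_i(w)\|\le3|\Delta y|\le3|v_i(z)-v_i(w)|$. Changing the factors of $U_j$ one at a time (all are unitary), $\omega_j\le3\sum_{i<j}|v_i(z)-v_i(w)|$. Next,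
$$|v_i(z)-v_i(w)|^2=\sum_{n\in B_{k_i}}c_n|z^{n'}-w^{n'}|^2\le\sum_{n\in B_{k_i}}c_n\min(4,n^2\delta^2),$$
and this gives three bounds for $|v_i(z)-v_i(w)|$:
$$(\alpha)\ \ CA^{(k_i+1)(1-a/2)}\delta,\qquad(\beta)\ \ CA^{-k_ia/2},\qquad(\gamma)\ \ C\delta^{a/2}.$$
For $(\alpha)$ use $\sum_{n<X}n^{1-a}\le CX^{2-a}$ with $X=A^{k_i+1}$. For $(\beta)$ use $4\beta_{k_i}\le CA^{-k_ia}$. For $(\gamma)$ split $\sum_nc_n\min(4,n^2\delta^2)$ at $n=1/\delta$: each part is at most $C\delta^a$ (if $\delta>1$ the first part is empty and the second is at most $4\le4\delta^a$).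

Let $t=A^{k_j}\delta$. For $i<j$ we have $k_i+1\le k_j-1$, thanks to the gaps. Summing $(\alpha)$ geometrically over $i<j$,
$$\omega_j\le CA^{(k_j-1)(1-a/2)}\delta=C\delta^{a/2}(t/A)^{1-a/2}.$$
Alternatively use $(\alpha)$ for the $i$ with $A^{k_i+1}\le1/\delta$ (a geometric sum, at most $C\delta^{-(1-a/2)}\delta=C\delta^{a/2}$), $(\beta)$ for the $i$ with $A^{k_i}\ge1/\delta$ (again at most $C\delta^{a/2}$), and $(\gamma)$ for the at most one remaining $i$: $\omega_j\le C\delta^{a/2}$. Since $A^{-k_ja/2}=t^{-a/2}\delta^{a/2}$,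
$$A^{-k_ja/2}\omega_j\le C\delta^a\,t^{-a/2}\min\big(1,(t/A)^{1-a/2}\big),\qquad t=A^{k_j}\delta .$$
The values $t$ form a geometric progression of ratio $A^2$. For $t\le A$ the terms $t^{1-a}A^{-(1-a/2)}$ sum to at most $CA^{1-a}A^{-(1-a/2)}=CA^{-a/2}$. For $t>A$ the terms $t^{-a/2}$ sum to at most $CA^{-a/2}$. So the right side of (7) is at most $CA^{-a/2}\delta^a$.

**Step 5: assembling.** Let $\Phi=(F^{(0)},F^{(1)})$, $d=2(1+\nu)$. On $\mathbb T$, $|\Phi|^2=2+\sum_k\beta_k=3$. Adding (7) for $g=0,1$ and (5) gives the claim. $\square$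

**The map $b$.** Put $\varepsilon=CA^{-a/2}$, the quantity in Proposition 4, choose $A$ so large that $\varepsilon\le\frac12$, and let $b=\Phi/\sqrt3$. We check that $b$ maps $\mathbb D$ into $\mathbb B_d$. First, $\Phi$ is not constant: otherwise $3-\langle\Phi(z),\Phi(w)\rangle=0$ on $\mathbb T$ and Proposition 4 would give $|z-w|^a\le\frac12|z-w|^a$. By subharmonicity $|b|\le1$ on $\mathbb D$. If $|b(z_0)|=1$ for some $z_0\in\mathbb D$, the maximum principle for $\langle b(\cdot),b(z_0)\rangle$ gives $\langle b(\cdot),b(z_0)\rangle\equiv1$, and equality in Cauchy–Schwarz gives $b\equiv b(z_0)$, a contradiction. So $b:\mathbb D\to\mathbb B_d$, $b$ is continuous on $\overline{\mathbb D}$ with $|b|=1$ on $\mathbb T$, and $\frac13K_b(z,w)=\frac1{3-\langle\Phi(z),\Phi(w)\rangle}$.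

## 8. Size and smoothness of $\frac13K_b-k_a$ on the circle

Write
$$D_1(z,w)=3-\langle\Phi(z),\Phi(w)\rangle,\qquad D_0(z,w)=(1-z\bar w)^a,\qquad R=\frac1{D_1}-\frac1{D_0}.$$
On $\mathbb T$, with $\rho=|z-w|>0$, we have $|D_0|=\rho^a$ and $|D_1-D_0|\le\varepsilon\rho^a$. So $|D_1|\ge\frac12\rho^a$ and
$$|R(z,w)|\le2\varepsilon\rho^{-a}.\tag{8}$$

Is (8) enough? It says that the two kernels are uniformly close in relative size on $\mathbb T$. We will see in Section 10 that (2) amounts to
$$\Big|\iint R(\zeta,\eta)g(\eta)\overline{g(\zeta)}\,dm\,dm\Big|\le(\text{small})\cdot\sum_n(1+|n|)^{-(1-a)}|\hat g(n)|^2 .$$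
From (8), Schur's test gives only $C\varepsilon\|g\|_{L^2}^2$, and no argument from size alone can do better. Take $R^\sharp=\varepsilon|\zeta-\eta|^{-a}(\zeta^N\bar\eta^N+\bar\zeta^N\eta^N)$, which is Hermitian with $|R^\sharp|\le2\varepsilon\rho^{-a}$, and $g=\zeta^N$. The form is $\varepsilon\iint|\zeta-\eta|^{-a}(1+(\eta\bar\zeta)^{2N})$, and it tends to $\varepsilon\iint|\zeta-\eta|^{-a}>0$ as $N\to\infty$ (Riemann–Lebesgue), while the right-hand sum is $(1+N)^{-(1-a)}\to0$. So we need smoothness of $R$, and this is where $a>\frac12$ is used.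

Put $s=\frac{1-a}2$. For $a>\frac12$ we have $s<\frac14$ and $s<\frac a2$. Fix
$$s<\tau<\min\big(\tfrac a2,2s\big),\qquad\theta=\frac{2\tau}a\in(0,1).$$

**Step 1: differences of $D_0$ and $D_1$.** Both $X=D_0$ and $X=D_1$ have the form
$$X(z,w)=\|\Gamma\|^2-\langle\Gamma(z),\Gamma(w)\rangle,\qquad\|\Gamma\|\text{ constant on }\mathbb T,\qquad\tfrac12\rho^a\le|X|\le\tfrac32\rho^a,$$
with $\Gamma=\Phi$ for $D_1$, and $\Gamma(z)=(\sqrt{c_n}z^n)_n\in\ell^2$ for $D_0$. Hence $\|\Gamma(z)-\Gamma(w)\|^2=2\operatorname{Re}X(z,w)\le3\rho^a$: the map $\Gamma$ is Hölder of order $a/2$. Expanding,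
$$X(z,w)-X(z',w)=X(z,z')+\langle\Gamma(z')-\Gamma(z),\Gamma(w)-\Gamma(z')\rangle,$$
$$X(z,w)-X(z',w)-X(z,w')+X(z',w')=-\langle\Gamma(z)-\Gamma(z'),\Gamma(w)-\Gamma(w')\rangle .$$
Let $|z-z'|,|w-w'|\le\rho/4$, $x=|z-z'|/\rho$, $y=|w-w'|/\rho$. All distances between a point of $\{z,z'\}$ and a point of $\{w,w'\}$ lie in $[\rho/2,3\rho/2]$. So first differences of $X$ in the first variable are at most $C\rho^a(x^a+x^{a/2})\le C\rho^ax^{a/2}$. By Hermitian symmetry those in the second variable are at most $C\rho^ay^{a/2}$. The mixed difference is at most $3\rho^a(xy)^{a/2}$.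

**Step 2: differences of the reciprocals.** Since $|X|\ge c\rho^a$ at all four pairs, $\big|\frac1{X(z,w)}-\frac1{X(z',w)}\big|\le C\rho^{-a}x^{a/2}$. With $X_{00}=X(z,w)$, $X_{10}=X(z',w)$, $X_{01}=X(z,w')$, $X_{11}=X(z',w')$,
$$\frac1{X_{00}}-\frac1{X_{10}}-\frac1{X_{01}}+\frac1{X_{11}}=\frac{(X_{10}-X_{00})-(X_{11}-X_{01})}{X_{00}X_{10}}+(X_{11}-X_{01})\,\frac{X_{01}(X_{11}-X_{10})+X_{10}(X_{01}-X_{00})}{X_{00}X_{10}X_{01}X_{11}} .$$
To check this, write $\frac1{X_{00}}-\frac1{X_{10}}=\frac{X_{10}-X_{00}}{X_{00}X_{10}}$ and $\frac1{X_{01}}-\frac1{X_{11}}=\frac{X_{11}-X_{01}}{X_{01}X_{11}}$, and note that $X_{01}X_{11}-X_{00}X_{10}=X_{01}(X_{11}-X_{10})+X_{10}(X_{01}-X_{00})$. The first term is at most $C\rho^a(xy)^{a/2}\rho^{-2a}$ in modulus, the second at most $C\rho^ax^{a/2}\cdot\rho^a\cdot\rho^ay^{a/2}\rho^{-4a}$. So the mixed difference of $1/X$ is at most $C\rho^{-a}(xy)^{a/2}$.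

**Step 3: smallness and smoothness together.** The first and mixed differences of $R$ are thus at most $C\rho^{-a}x^{a/2}$ and $C\rho^{-a}(xy)^{a/2}$. By (8) they are also at most $C\varepsilon\rho^{-a}$. Taking geometric means with weights $\theta,1-\theta$, and noting $\theta a/2=\tau$, they are at most $\kappa\rho^{-a}x^\tau$ and $\kappa\rho^{-a}(xy)^\tau$ with $\kappa=C\varepsilon^{1-\theta}$. Parametrize $\mathbb T=\mathbb R/\mathbb Z$ by $x\mapsto e^{2\pi ix}$ and let $|x-y|$ be the circular distance, so that $4|x-y|\le|e^{2\pi ix}-e^{2\pi iy}|\le2\pi|x-y|$. Then, after enlarging $C$,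

1. $|R(x,y)|\le\kappa|x-y|^{-a}$;
2. $|R(x,y)-R(x',y)|\le\kappa|x-x'|^\tau|x-y|^{-a-\tau}$ if $|x-x'|\le\frac1{16}|x-y|$;
3. $|R(x,y)-R(x',y)-R(x,y')+R(x',y')|\le\kappa|x-x'|^\tau|y-y'|^\tau|x-y|^{-a-2\tau}$ if $|x-x'|,|y-y'|\le\frac1{16}|x-y|$.

(The condition with $\frac1{16}$ implies chordal distance at most $\frac{2\pi}{64}\rho<\frac\rho4$.) Also $R(y,x)=\overline{R(x,y)}$. By the choice of $\tau$, and since $1-a=2s$,
$$a+\tau<1<a+2\tau .$$
The second inequality needs $\tau>s$, while Step 1 limits us to $\tau<a/2$. Both are possible exactly because $a>\frac12$.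

## 9. The quadratic form of $R$ is small on $H^{-s}$

Write $\|g\|^2_{H^{\pm s}}=\sum_n(1+|n|)^{\pm2s}|\hat g(n)|^2$. Recall Schur's test: if a kernel $T(z,w)$ satisfies $\sup_z\int|T|\,dw\le B$ and $\sup_w\int|T|\,dz\le B$, its operator on $L^2$ has norm at most $B$.

**Proposition 5.** For $g\in L^2(\mathbb T)$: $\displaystyle\Big|\iint R(x,y)g(y)\overline{g(x)}\,dx\,dy\Big|\le C\kappa\|g\|^2_{H^{-s}}$.

*Proof.* By bound 1, $a<1$ and Schur's test, $|R|$ and $R$ are kernels of bounded operators on $L^2$. So the double integral converges absolutely. We also write $R$ for the operator. It is self-adjoint.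

**Step 1: Haar blocks.** The step sets up a decomposition that uses only cancellation and size. For a dyadic interval $I\subset[0,1)$ let $h_I$ be $|I|^{-1/2}$ on its left half, $-|I|^{-1/2}$ on its right half, and $0$ elsewhere. The $h_I$ and the constant $1$ form an orthonormal basis of $L^2$. For $j\ge0$ let $Q_j$ be the projection onto $\operatorname{span}\{h_I:|I|=2^{-j}\}$ and $\ell_j=2^{-j}$. Let $Q_{-1}$ be the projection onto constants and $\ell_{-1}=1$. For $j\ge0$, $Q_j$ has the symmetric kernel $q_j(x,y)=\sum_{|I|=\ell_j}h_I(x)h_I(y)$. It vanishes unless $x,y$ lie in a common dyadic interval of length $\ell_j$ (so $|x-y|\le\ell_j$), and $\int|q_j(x,y)|\,dy=1$, $\int q_j(x,y)\,dy=0$.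

**Step 2: almost orthogonality.** We claim that, with $\eta=\tau-s\in(0,s)$,
$$\|Q_jRQ_k\|_{L^2\to L^2}\le C\kappa\,\ell_j^s\ell_k^s\,2^{-\eta|j-k|}.\tag{9}$$
Since $R$ is self-adjoint, let $j\ge k$, so $\ell_j\le\ell_k$. We bound the integrals of $|(Q_jRQ_k)(z,w)|$ in $w$ and in $z$. First let $k\ge0$.

*Far part, $|z-w|\ge16\ell_k$.* Since $q_j(z,\cdot)$ and $q_k(\cdot,w)$ have mean zero, and $R$ is bounded at the pairs that occur here,
$$(Q_jRQ_k)(z,w)=\iint q_j(z,u)q_k(v,w)\big[R(u,v)-R(z,v)-R(u,w)+R(z,w)\big]\,du\,dv .$$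
Here $|u-z|\le\ell_j\le\ell_k$ and $|v-w|\le\ell_k$, so bound 3 gives $|(Q_jRQ_k)(z,w)|\le\kappa\ell_j^\tau\ell_k^\tau|z-w|^{-a-2\tau}$. As $a+2\tau>1$, integration over $|z-w|\ge16\ell_k$, in $z$ or in $w$, gives at most
$$C\kappa\ell_j^\tau\ell_k^{1-a-\tau}=C\kappa\ell_j^\tau\ell_k^{2s-\tau}=C\kappa\ell_j^s\ell_k^s(\ell_j/\ell_k)^{\tau-s}.$$

*Near part, $|z-w|<16\ell_k$.* We have $|(Q_jRQ_k)(z,w)|\le\int|(Q_jR)(z,v)||q_k(v,w)|\,dv$, where $|v-w|\le\ell_k$ and so $|v-z|<17\ell_k$. As $\int|q_k|=1$ in each variable, the integral in $w$ is at most $\sup_z\int_{|v-z|<17\ell_k}|(Q_jR)(z,v)|\,dv$, and the integral in $z$ at most $\sup_v\int_{|v-z|<17\ell_k}|(Q_jR)(z,v)|\,dz$. Split these.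

Where $|v-z|\ge16\ell_j$, cancellation and bound 2 give
$$|(Q_jR)(z,v)|=\Big|\int q_j(z,u)[R(u,v)-R(z,v)]\,du\Big|\le\kappa\ell_j^\tau|z-v|^{-a-\tau}.$$
As $a+\tau<1$, this contributes at most $C\kappa\ell_j^\tau\ell_k^{1-a-\tau}$, the same bound as before.

Where $|v-z|<16\ell_j$, use $|(Q_jR)(z,v)|\le\int|q_j(z,u)||R(u,v)|\,du$. Here $|u-z|\le\ell_j$, so $|u-v|<17\ell_j$. By Fubini and bound 1 the contribution (in $v$ or in $z$) is at most $C\kappa\ell_j^{1-a}=C\kappa\ell_j^{2s}=C\kappa\ell_j^s\ell_k^s(\ell_j/\ell_k)^s$, and $\eta<s$.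

*The case $k=-1$.* The kernel of $Q_jRQ_{-1}$ is $\int(Q_jR)(z,v)\,dv$, independent of $w$. For $j\ge0$ the two near-part estimates, over the whole circle, bound it by $C\kappa(\ell_j^\tau+\ell_j^{2s})\le C\kappa\ell_j^\tau=C\kappa\ell_j^s\ell_j^\eta$. For $j=-1$ bound 1 gives $C\kappa$. This proves (9).

**Step 3: summation.** Decompose $g=\sum_{j\ge-1}Q_jg$. Since $R$ is bounded on $L^2$, (9) gives
$$\Big|\iint Rg\bar g\Big|\le C\kappa\sum_{j,k}2^{-\eta|j-k|}\,\ell_j^s\|Q_jg\|\,\ell_k^s\|Q_kg\|\le C\kappa N(g)^2,\qquad N(g)^2:=\sum_{j\ge-1}\ell_j^{2s}\|Q_jg\|^2 .$$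
It remains to show $N(g)\le C\|g\|_{H^{-s}}$. We do this by duality.

**Step 4: a Haar bound for the $H^s$ norm.** For $f\in L^2$ we show
$$\|f\|^2_{H^s}\le C\sum_{j\ge-1}\ell_j^{-2s}\|Q_jf\|^2.\tag{10}$$
Put $f_j=Q_jf$. For $j\ge0$, $f_j$ is constant on the dyadic intervals of length $\lambda=2^{-j-1}$, with values $x_i$, and $\|f_j\|^2=\lambda\sum|x_i|^2$. For $0<t\le\lambda$, $\|f_j(\cdot+t)-f_j\|^2=t\sum_i|x_{i+1}-x_i|^2\le4(t/\lambda)\|f_j\|^2$ (cyclic indices), and for all $t$ the left side is at most $4\|f_j\|^2$. So $\|f_j(\cdot+t)-f_j\|^2\le8\min(1,2^jt)\|f_j\|^2$. The constant $f_{-1}$ drops out of differences. For $2^{-i-1}<t\le2^{-i}$, $i\ge1$,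
$$t^{-s}\|f(\cdot+t)-f\|\le C\sum_{j\ge0}2^{-s(j-i)}\min(1,2^{(j-i)/2})\;2^{sj}\|f_j\| .$$
As $0<s<\frac12$, the sequence $2^{-sm}\min(1,2^{m/2})$ is summable over $m\in\mathbb Z$. By Young's inequality, and $\int_{2^{-i-1}}^{2^{-i}}dt/t=\log2$,
$$\int_0^{1/2}\|f(\cdot+t)-f\|^2t^{-1-2s}\,dt\le C\sum_{j\ge0}2^{2sj}\|f_j\|^2 .$$
By Parseval the left side is $\sum_n|\hat f(n)|^2\int_0^{1/2}4\sin^2(\pi nt)\,t^{-1-2s}dt$. For $n\ne0$, substituting $t\to t/|n|$, the integral is $|n|^{2s}\int_0^{|n|/2}4\sin^2(\pi t)t^{-1-2s}dt\ge c|n|^{2s}$. For $n=0$ use $|\hat f(0)|^2\le\|f\|^2=\sum\|f_j\|^2$. This gives (10).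

**Step 5: duality.** Take $f=\sum_j\ell_j^{2s}Q_jg\in L^2$. Then, by (10),
$$N(g)^2=\langle g,f\rangle\le\|g\|_{H^{-s}}\|f\|_{H^s}\le C\|g\|_{H^{-s}}\Big(\sum_j\ell_j^{-2s}\ell_j^{4s}\|Q_jg\|^2\Big)^{1/2}=C\|g\|_{H^{-s}}N(g).$$
As $N(g)\le\|g\|_{L^2}<\infty$, we get $N(g)\le C\|g\|_{H^{-s}}$. $\square$

## 10. From the circle to the disc: proof of Theorem B

**Step 1: both kernels are Cauchy integrals of their boundary values.** Let $K=1/D_1=\frac13K_b$ and $s_w(\zeta)=(1-\bar w\zeta)^{-1}$, so that $f(w)=\int f\,\overline{s_w}\,dm$ for $f$ in the disc algebra and $w\in\mathbb D$. Fix $\zeta\in\mathbb T$ and put $P(\eta)=3-\langle\Phi(\eta),\Phi(\zeta)\rangle$. It is in the disc algebra. In $\mathbb D$, $|\langle\Phi(\eta),\Phi(\zeta)\rangle|\le\sqrt3\,|\Phi(\eta)|<3$, so $\operatorname{Re}P>0$ in $\mathbb D$ and $\operatorname{Re}P\ge0$ on $\overline{\mathbb D}$. On $\mathbb T$, $|P(\eta)|\ge\frac12|\zeta-\eta|^a$. For $\lambda>0$, $1/(P+\lambda)$ is in the disc algebra, so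
$$\frac1{P(w)+\lambda}=\int\frac{\overline{s_w(\eta)}}{P(\eta)+\lambda}\,dm(\eta).$$
Since $\operatorname{Re}P\ge0$, $|P+\lambda|\ge|P|$, and the integrand is dominated by $2|\zeta-\eta|^{-a}|s_w(\eta)|$, which is integrable. Let $\lambda\to0$ and take complex conjugates. Since $1/P(\eta)=\overline{K(\zeta,\eta)}$,
$$K(\zeta,w)=\int K(\zeta,\eta)s_w(\eta)\,dm(\eta)\qquad(\zeta\in\mathbb T,\ w\in\mathbb D).$$
For fixed $w\in\mathbb D$, $K(\cdot,w)$ is in the disc algebra because $|\langle\Phi(\cdot),\Phi(w)\rangle|\le\sqrt3|\Phi(w)|<3$. So $K(w',w)=\int K(\zeta,w)\overline{s_{w'}(\zeta)}\,dm(\zeta)$. The same argument applies to $k_a=1/D_0$ with $P(\eta)=(1-\eta\bar\zeta)^a$, which has nonnegative real part because $0<a<1$, and $|P|=|\zeta-\eta|^a$ on $\mathbb T$.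

**Step 2: the comparison of forms.** Let $w_1,\dots,w_p\in\mathbb D$, $\xi\in\mathbb C^p$, $g=\sum\xi_is_{w_i}$. Subtracting the two formulas (all double integrals converge absolutely),
$$\sum_{i,l}\xi_i\bar\xi_l\,(K-k_a)(w_l,w_i)=\iint R(\zeta,\eta)g(\eta)\overline{g(\zeta)}\,dm\,dm .$$
Here $g$ is analytic with $\hat g(n)=\sum_i\xi_i\bar w_i^n$, and $a_n\ge c(1+n)^{a-1}=c(1+n)^{-2s}$. So Proposition 5 bounds the modulus by
$$C\kappa\|g\|^2_{H^{-s}}\le C'\kappa\sum_{n\ge0}a_n|\hat g(n)|^2=C'\kappa\sum_{i,l}\xi_i\bar\xi_l\,k_a(w_l,w_i).$$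
In other words $(1-C'\kappa)k_a\le\frac13K_b\le(1+C'\kappa)k_a$.

**Step 3: choice of $A$.** $C'$ does not depend on $A$, and $\kappa=C\varepsilon^{1-\theta}$ with $\varepsilon=CA^{-a/2}\to0$ as $A\to\infty$, because $\theta<1$. Choosing $A$ with $C'\kappa\le\varepsilon_0$ gives (2). Lemma 2 gives the surjectivity and the norm bounds. This proves Theorem B, and with Theorem A such $d$ and $b$ exist if and only if $a>\frac12$. $\square$

## 11. Other weights, and why $d\ge2$

**Theorem C.** Let $(a_n)$ be positive and nonincreasing with $a_0=1$ and $\sum a_n=\infty$, such that $\mathcal H$ with kernel $k(z,w)=\sum a_n(z\bar w)^n$ on $\mathbb D$ is a complete Pick space. Put $S(h)=\sum a_n(1-h)^n$. If $hS(h)\to0$ as $h\to0$ and $\sup_{0<h<1/2}S(h)\sup_na_n\min(1,nh)<\infty$, then for no $d\in\mathbb N$ does a map $b:\mathbb D\to\mathbb B_d$ induce a surjective homomorphism $\operatorname{Mult}(H^2_d)\to\operatorname{Mult}(\mathcal H)$.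

*Proof.* We follow Section 5 with $h=1-r^2$. The beginning is unchanged: $1\in\mathcal H$ has norm $1$, so $b_j\in\operatorname{Mult}(\mathcal H)\subset\mathcal H$, $b$ is holomorphic, $\sum|\hat b(n)|^2/a_n<\infty$ since $d<\infty$, and interpolation moves both ways with a constant $C_0$.

*Step 1.* For $|x|<1$, $|(1-x)\sum a_nx^n|=|a_0+\sum_{n\ge1}(a_n-a_{n-1})x^n|\le2$, because $(a_n)$ is nonincreasing. So at the points $r\zeta\omega^j$ the off-diagonal values of $k$ are at most $2/|1-r^2\omega^l|\le C_N$, while $k(z,z)=S(h)\to\infty$ because $\sum a_n=\infty$. The off-diagonal Gram entries are at most $C_N/S(h)\to0$, and the rest of Step 1 applies: $|b|=1$ a.e. on $\mathbb T$ and (4) holds.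

*Step 2.* The choice of points, the bounds for the Gram matrix of the $b(z_i)$ and the paving concern $H^2_d$ and $b$ only, and do not change. The last application of Lemma 3(a) now reads $|\sigma|/S(h)\le3C_0^2$, so $U_r\ge c/S(h)$ with $c>0$ independent of $r$.

*Step 3.* By (4),
$$c\le S(h)U_r\le\sum_{n\ge1}\frac{|\hat b(n)|^2}{a_n}\;S(h)\,a_n\min(1,nh).$$
The factors $S(h)a_n\min(1,nh)$ are uniformly bounded by hypothesis, and for fixed $n$ they tend to $0$, since $hS(h)\to0$. By dominated convergence the right side tends to $0$, a contradiction. $\square$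

*Examples.* For the Dirichlet space, $a_n=\frac1{n+1}$, we have $S(h)=\frac1{1-h}\log\frac1h\asymp\log\frac1h$ and $a_n\min(1,nh)\le h$. So both hypotheses hold. For $a_n=(n+1)^{-t}$ with $\frac12\le t<1$, comparison with $\int_0^\infty x^{-t}e^{-hx}dx$ gives $S(h)\le Ch^{t-1}$, and $\min(1,nh)\le(nh)^t$ gives $a_n\min(1,nh)\le h^t$. So $hS(h)\le Ch^t\to0$, and the supremum is at most $C\sup h^{2t-1}<\infty$. In both cases $(a_n)$ is log-convex, so Kaluza's lemma (the coefficients of $1-1/\sum a_nx^n$ are nonnegative) shows that the spaces are complete Pick.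

**Proposition D.** In the situation of the question, $d\ge2$ always.

*Proof.* Suppose $d=1$. Then $\operatorname{Mult}(H^2_1)=H^\infty$. The function $z$ is a multiplier of $\mathcal D_a$, since $\|zf\|^2=\sum|\hat f(n)|^2/a_{n+1}$ and $a_n/a_{n+1}=\frac{n+1}{n+a}\le\frac1a$. So $z=\varphi\circ b$ for some $\varphi$, and $b$ is injective. Step 1 of Section 5, valid for all $a\in(0,1)$, shows that $b$ is inner. By Frostman's theorem $\phi\circ b$ is a Blaschke product for some disc automorphism $\phi$. It is injective, hence not constant, so it has a zero; by injectivity exactly one, and a simple one. So $\phi\circ b$, and with it $b$, is an automorphism of $\mathbb D$. Then $\{\varphi\circ b:\varphi\in H^\infty\}=H^\infty$, so $\operatorname{Mult}(\mathcal D_a)=H^\infty$. This is false: the function $\sum_jj^{-2}z^{n_j}$ of Section 3, with $n_j\ge j^{4/(1-a)}$ strictly increasing, is in $H^\infty$ but not in $\mathcal D_a\supset\operatorname{Mult}(\mathcal D_a)$. $\square$
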